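# Stochastic integrals in UMD spaces: a constant of order $\sqrt p$

## The bound $C_{p,X}\le(16\beta_{2,X}+14)\sqrt p$ and what it says

**Theorem 1.** Let $H$ be a real separable Hilbert space, $W$ an $H$-cylindrical Brownian motion on a filtered probability space $(\Omega,\mathcal F,(\mathcal F_t)_{t\ge0},\mathbb P)$, and $X\neq\{0\}$ a Banach space, regarded as a real space. For an adapted elementary process $\phi:\mathbb R_+\times\Omega\to\mathcal L(H,X)$ put
$$M_t=\int_0^t\phi\,dW,\qquad M^*=\sup_t\|M_t\|,\qquad N=\|\phi\|_{\gamma(L^2(\mathbb R_+;H),X)},\qquad S=\|\phi\|_{\mathcal L(L^2(\mathbb R_+;H),X)} .$$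

1. If $X$ is a UMD space with $L^2$-UMD constant $\beta_{2,X}$, then $X$ has the property $(\mathrm G_K)$ defined below, with $K=2\beta_{2,X}$.
2. If $X$ has $(\mathrm G_K)$, then for all adapted elementary $\phi$ and all $p\in[1,\infty)$
$$\|M^*\|_{L^p}\le 8K\|N\|_{L^p}+14\sqrt p\,\|S\|_{L^p}\le(8K+14)\sqrt p\;\|\phi\|_{L^p(\Omega;\gamma(L^2(\mathbb R_+;H),X))}.\tag{1}$$

Consequently, for UMD $X$ and all $p\in[1,\infty)$, the constant $C_{p,X}$ in (2) below satisfies $C_{p,X}\le(16\beta_{2,X}+14)\sqrt p$.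

The theorem answers a question from the survey of Jan van Neerven, Mark Veraar and Lutz Weis, "Stochastic integration in Banach spaces - a survey" (arXiv:1304.7575, 2013). It concerns the estimate
$$\Big\|\int_0^\cdot \phi\,dW \Big\|_{L^p(\Omega;C_{\rm b}(\mathbb R_+;X))}\leq C_{p,X}\, \|\phi\|_{L^p(\Omega;\gamma(L^2(\mathbb R_+;H),X))}\tag{2}$$
for adapted elementary $\phi$. The left side is $\|M^*\|_{L^p}$ and the right side is $C_{p,X}\|N\|_{L^p}$. How does the constant grow with $p$? Two facts are given. Fact (a): if $X$ is a Hilbert space, then $C_{p,X}\le C_X'\sqrt p$ for all $p\in[1,\infty)$. Fact (b): if $X=L^p(\mu)$ with the same exponent $p\ge1$ as in the probability norm, then $C_{p,X}\le C'\sqrt p$, with $C'$ independent of $p$ and of the measure space. The question is whether every UMD space $X$ admits a constant $C_X'$, depending only on $X$, with $C_{p,X}\le C_X'\sqrt p$ for all $p\in[1,\infty)$. Theorem 1 says yes.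

Inequality (1) says more: the growth in $p$ sits entirely on the operator norm $S$, while the larger quantity $N$ enters with a constant that does not depend on $p$. The geometry of $X$ enters only through one number $K$, a bound at a single exponent. The same method gives a tail bound and identifies the class of spaces.

**Theorem 2.** If $X$ has $(\mathrm G_K)$, then for all adapted elementary $\phi$ and all $\alpha,\sigma,r>0$
$$\mathbb P\big(M^*>K\alpha+r,\ N\le\alpha,\ S\le\sigma\big)\le e^{-r^2/(2\sigma^2)} .\tag{3}$$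

**Theorem 3.** For a Banach space $X\ne\{0\}$ the following are equivalent.

1. $X$ has $(\mathrm G_K)$ for some $K$.
2. For some $p_0\in[1,\infty)$, (2) holds for $p=p_0$ and $H=\mathbb R$, with a constant independent of the filtered space and of $W$.
3. There is $C$ such that for all $p\in[1,\infty)$, all $H$, all filtered spaces and all $W$, (2) holds with constant $C\sqrt p$.

If $H\neq\{0\}$, the order $\sqrt p$ cannot be improved for any $X\ne\{0\}$, and the exponent $1/(2\sigma^2)$ in Theorem 2 cannot be improved.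

**Corollary 4.** For all $p,q\in[1,\infty)$, with $C'$ the constant of fact (b), $C_{p,L^q(\mu)}\le 8C'\sqrt q+14\sqrt p$.

## Radonifying norms, UMD spaces and Gaussian systems

**Cylindrical Brownian motion and elementary processes.** For each $h\in H$, $Wh$ is a real $(\mathcal F_t)$-Brownian motion with continuous paths (a multiple of a standard one), with $\mathbb E\,W_th\,W_sg=(s\wedge t)\langle h,g\rangle$, and $(W_t-W_s)h$ is independent of $\mathcal F_s$ for $s<t$. The covariance formula makes $h\mapsto W_th$ linear almost surely, because $\mathbb E|W_t(ch+g)-cW_th-W_tg|^2=0$. Nothing else is assumed about the filtration; it may carry other randomness. An adapted elementary process is a finite sum of terms $1_{(a,b]\times A}\,h\otimes x$ with $0\le a<b<\infty$, $A\in\mathcal F_a$, $h\in H$, $x\in X$, and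
$$\int_0^t 1_{(a,b]\times A}\,h\otimes x\,dW=1_A(W_{t\wedge b}h-W_{t\wedge a}h)\,x .$$

**The $\gamma$-norm.** For orthonormal $u_1,\dots,u_m$ in a Hilbert space $\mathcal H$ and $x_1,\dots,x_m\in X$,
$$\Big\|\sum_k u_k\otimes x_k\Big\|_{\gamma(\mathcal H,X)}^2=\mathbb E\Big\|\sum_k\gamma_kx_k\Big\|^2,\qquad \gamma_k\ \text{i.i.d. standard normal},$$
and $\gamma(\mathcal H,X)$ is the completion of the finite-rank operators in this norm. If $X$ is a Hilbert space, the right side is $\sum_k\|x_k\|^2$, the squared Hilbert–Schmidt norm. The operator norm of the same operator is $\sup_{\|x^*\|\le1}(\sum_k\langle x_k,x^*\rangle^2)^{1/2}$, the supremum of the norms of the adjoint applied to $x^*$.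

**UMD.** $X$ is a UMD space if there is a constant $\beta$ with $\|\sum_k\epsilon_kd_k\|_{L^2(X)}\le\beta\|\sum_kd_k\|_{L^2(X)}$ for all finite $X$-valued $L^2$-martingale difference sequences $(d_k)$ and all signs $\epsilon_k=\pm1$; the constant is $\beta_{2,X}$. Replacing the exponent $2$ by another exponent in $(1,\infty)$ gives the same class of spaces (Hytönen–van Neerven–Veraar–Weis, *Analysis in Banach Spaces I*, Thm 4.2.7). For a Hilbert space, martingale differences are orthogonal in $L^2$, so $\beta_{2,X}=1$.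

**Gaussian systems.** A Gaussian system $(\mathcal G_k,g_k,\xi_k)_{k\le n_0}$ on a probability space consists of a filtration $(\mathcal G_k)_{k=0}^{n_0}$, standard normal variables $g_k$ that are $\mathcal G_k$-measurable and independent of $\mathcal G_{k-1}$, and simple $\mathcal G_{k-1}$-measurable coefficients $\xi_k:\Omega\to X$. Put $f_n=\sum_{k\le n}\xi_kg_k$, $f_0=0$, and, pointwise in $\omega$, with $\gamma_k$ i.i.d. standard normal on an auxiliary space $(\Omega',\mathbb P')$,
$$N(\xi)=\Big(\mathbb E'\big\|\sum_k\xi_k\gamma_k\big\|^2\Big)^{1/2},\qquad S(\xi)=\sup_{\|x^*\|\le1}\Big(\sum_k\langle\xi_k,x^*\rangle^2\Big)^{1/2}\le N(\xi).$$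
The inequality holds because $\sum_k\langle\xi_k,x^*\rangle^2=\mathbb E'\langle\sum_k\xi_k\gamma_k,x^*\rangle^2$. Two small examples are useful. If $X=\ell^2_d$ and $\xi_k=e_k$ for $k\le d$, then $N(\xi)=\sqrt d$ and $S(\xi)=1$, so the two quantities can be far apart. If $X=\mathbb R$, $n_0=2$, $\xi_1=0$, $\xi_2=1_{\{g_1>0\}}$, then $f_2=1_{\{g_1>0\}}g_2$: the coefficient may depend on earlier noise.

**Property $(\mathrm G_K)$.** For every Gaussian system on every probability space and every $\alpha>0$: if $N(\xi)\le\alpha$ a.s., then $\mathbb E\max_n\|f_n\|\le K\alpha$.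

Two features of this definition are used later: the probability space is arbitrary, and the filtration may be larger than the one generated by the $g_k$. For $\|x\|=1$, $n_0=1$, $\xi_1=x$, $\alpha=1$, the property gives $K\ge\mathbb E|g_1|=\sqrt{2/\pi}$, so always $K>0$.

## Scalars, Hilbert spaces and deterministic coefficients

For a Hilbert space $X$ the cross terms vanish, so $\mathbb E\|f_{n_0}\|^2=\mathbb E\sum_k\|\xi_k\|^2=\mathbb EN(\xi)^2$. Doob's inequality gives $\mathbb E\max_n\|f_n\|\le2(\mathbb EN(\xi)^2)^{1/2}$, that is, $(\mathrm G_2)$. Theorem 1 then gives $30\sqrt p$, in accordance with fact (a).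

For $X=\mathbb R$ we have $N(\xi)=S(\xi)=(\sum_k\xi_k^2)^{1/2}$, and a Gaussian tail can be found by hand. For $\lambda>0$,
$$E_n=\exp\Big(\lambda f_n-\tfrac{\lambda^2}2\sum_{k\le n}\xi_k^2\Big)$$
is a positive martingale with $E_0=1$, since $\mathbb E[e^{\lambda\xi_kg_k}|\mathcal G_{k-1}]=e^{\lambda^2\xi_k^2/2}$. On $\{\max_nf_n>r,\ S(\xi)\le\sigma\}$ we have $\max_nE_n\ge e^{\lambda r-\lambda^2\sigma^2/2}$, so Doob's maximal inequality with $\lambda=r/\sigma^2$ bounds the probability of this event by $e^{-r^2/(2\sigma^2)}$. Applying this to $-f$ as well,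
$$\mathbb P\big(\max_n|f_n|>r,\ S(\xi)\le\sigma\big)\le2e^{-r^2/(2\sigma^2)} .$$
The argument needs the exponential of a linear functional, and the norm of a general $X$ does not supply one.

Now let $X$ be any space with $(\mathrm G_K)$ and let the $\xi_k$ be deterministic vectors, not all zero. Then $f^*:=\max_n\|f_n\|=F(g_1,\dots,g_{n_0})$ with $F(u)=\max_n\|\sum_{k\le n}\xi_ku_k\|$, and
$$|F(u)-F(v)|\le\max_n\Big\|\sum_{k\le n}\xi_k(u_k-v_k)\Big\|\le S(\xi)\,|u-v|$$
by Cauchy–Schwarz applied to $\sum_k\langle\xi_k,x^*\rangle(u_k-v_k)$. Gaussian concentration for Lipschitz functions gives $\mathbb P(f^*>\mathbb Ef^*+r)\le e^{-r^2/(2S(\xi)^2)}$, and $\mathbb Ef^*\le KN(\xi)$. So for deterministic coefficients the tail bound has exactly the shape of Theorem 2, with $N$ in the mean and $S$ in the Gaussian fluctuation.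

## Three approaches and where each one stops

*The UMD inequality at exponent $p$.* One can compare $\sum\xi_kg_k$ with $\sum\xi_kg_k'$, where the $g'_k$ are independent of everything, by the UMD inequality in $L^p$ instead of $L^2$; the comparison is the one carried out below for $p=2$. The constant is then $\beta_{p,X}$, and the passage from $\|\sum\xi_kg'_k\|_{L^p}$ to $\|N\|_{L^p}$ costs a Kahane–Khintchine constant, which is at least $(\mathbb E|\gamma_1|^p)^{1/p}$, of order $\sqrt p$. By Burkholder's theorem $\beta_{p,X}\ge\beta_{p,\mathbb R}=\max\{p,p'\}-1$, where $1/p+1/p'=1$. The resulting bound is at least of order $p^{3/2}$, already for $X=\mathbb R$. The loss is in the use of UMD at each $p$ separately.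

*Iterating the first-moment bound.* One may use UMD only at exponent $2$, that is, use $(\mathrm G_K)$. Let $N(\xi)\le\alpha$ a.s., $\Delta=\max_k\|\xi_kg_k\|$, $\lambda\ge0$ and $\tau=\min\{k:\|f_k\|>\lambda\}$. If $\mathbb P(\tau=j)>0$, then under $\mathbb P(\cdot\,|\,\tau=j)$ the part of the system with $k>j$ is again a Gaussian system, because $\{\tau=j\}\in\mathcal G_{k-1}$ for $k>j$. Dropping the other terms does not increase the Gaussian norm. So $\mathbb E[\max_n\|f_n-f_{n\wedge\tau}\|\,|\,\tau=j]\le K\alpha$, and by Markov's inequality the maximum exceeds $2K\alpha$ with conditional probability at most $\frac12$. On $\{f^*>\lambda+2K\alpha+\delta,\ \Delta\le\delta\}$ we have $\|f_\tau\|\le\lambda+\delta$, and the path must travel more than $2K\alpha$ after $\tau$. Hence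
$$\mathbb P(f^*>\lambda+2K\alpha+\delta,\ \Delta\le\delta)\le\tfrac12\,\mathbb P(f^*>\lambda),$$
and induction gives $\mathbb P(f^*>n(2K\alpha+\delta))\le2^{-n}+2\,\mathbb P(\Delta>\delta)$. In the fine discretizations used below the jumps become negligible, so this is an exponential tail, and it gives $L^p$-bounds of order $p$. The loss is at Markov's inequality: each factor $\frac12$ costs a fresh distance $2K\alpha$, and $S$ is never used.

*Concentration for Lipschitz functions.* The argument for deterministic coefficients gives the right shape. It stops as soon as $\xi_k$ depends on the past: for $f_2=1_{\{g_1>0\}}g_2$ the function $(u_1,u_2)\mapsto1_{\{u_1>0\}}u_2$ is not even continuous. If the filtration carries other randomness, $f^*$ need not be a function of the $g_k$ at all. Comparing two outcomes of the noise changes the coefficients.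

## Conditioning on the rare event, with the coefficients kept fixed

There is another proof for deterministic coefficients. Let $A=\{f^*>K\alpha+r\}$ with $\mathbb P(A)>0$, $N(\xi)\le\alpha$, $S(\xi)\le\sigma$, and let $Q=\mathbb P(\cdot|A)$. The relative entropy of $Q$ with respect to $\mathbb P$ is $\mathbb E^Q\log\frac{dQ}{d\mathbb P}=\log\frac1{\mathbb P(A)}$. Under $Q$ the vector $g$ is no longer Gaussian. Suppose that there is, under $Q$, a standard Gaussian vector $\hat g$ with $\mathbb E^Q|g-\hat g|^2\le2\log\frac1{\mathbb P(A)}$. Then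
$$K\alpha+r\le\mathbb E^Qf^*\le\mathbb E^Q\max_n\Big\|\sum_{k\le n}\xi_k\hat g_k\Big\|+\sigma\big(\mathbb E^Q|g-\hat g|^2\big)^{1/2}\le K\alpha+\sigma\sqrt{2\log\tfrac1{\mathbb P(A)}},$$
which rearranges to $\mathbb P(A)\le e^{-r^2/(2\sigma^2)}$.

In this argument the two outcomes $g$ and $\hat g$ are compared on one probability space, and only the decomposition
$$\sum_{k\le n}\xi_kg_k=\sum_{k\le n}\xi_k\hat g_k+\sum_{k\le n}\xi_k(g_k-\hat g_k)$$
is used, with the same $\xi_k$ in all three sums. So the coefficients may be random. What is needed is that under $Q$ each $\hat g_k$ is standard normal, $\mathcal G_k$-measurable and independent of $\mathcal G_{k-1}$. Then $(\mathcal G_k,\hat g_k,\xi_k)$ is a Gaussian system under $Q$ and $(\mathrm G_K)$ applies to the first sum. It does not matter that $\xi_k$ is not a function of the $\hat g_j$; this is why the property was required on every space and for general filtrations. The second sum is controlled by $S$, and its size is paid for by entropy. We build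 $\hat g_k$ one coordinate at a time. To get moments from this we also need a version that starts at a stopping time $\tau$ and pays only $\log\frac{\mathbb P(\tau<\infty)}{\mathbb P(A)}$.

## UMD gives $(\mathrm G_K)$ with $K=2\beta_{2,X}$

This step proves part 1 of Theorem 1 by replacing $g_k$ with an independent copy. Let $(\mathcal G_k,g_k,\eta_k)_{k\le n_0}$ be a Gaussian system. On a product space add i.i.d. standard normals $g_1',\dots,g_{n_0}'$ independent of everything, and put $\mathcal H_k=\mathcal G_k\vee\sigma(g_1',\dots,g_k')$. Since $g_k$ is independent of $\mathcal G_{k-1}$ and the $g_j'$ are independent of $\mathcal G_{n_0}$ and of each other, $(g_k,g_k')$ is a standard normal pair independent of $\mathcal H_{k-1}$. Hence $g_k+g_k'$, $g_k-g_k'$ and $\mathcal H_{k-1}$ are independent. Put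
$$r_{2k-1}=\tfrac12\eta_k(g_k+g_k'),\qquad r_{2k}=\tfrac12\eta_k(g_k-g_k').$$
Because $\eta_k$ is $\mathcal H_{k-1}$-measurable and simple, $(r_j)$ is an $L^2$-martingale difference sequence for the filtration
$$\dots\subset\mathcal H_{k-1}\subset\mathcal H_{k-1}\vee\sigma(g_k+g_k')\subset\mathcal H_k\subset\dots .$$
Now $\sum_k(r_{2k-1}+r_{2k})=\sum_k\eta_kg_k$ and $\sum_k(r_{2k-1}-r_{2k})=\sum_k\eta_kg_k'$. The UMD inequality, applied to the differences $r_{2k-1},-r_{2k}$ with signs $+,-$, gives
$$\Big\|\sum_k\eta_kg_k\Big\|_{L^2(X)}\le\beta_{2,X}\Big\|\sum_k\eta_kg_k'\Big\|_{L^2(X)}=\beta_{2,X}\big(\mathbb EN(\eta)^2\big)^{1/2}.$$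
The last equality is Fubini, as $(g'_k)$ is independent of the $\eta_k$. Since $\|\sum_{k\le n}\eta_kg_k\|$ is a nonnegative submartingale, Doob's $L^2$-inequality yields
$$\mathbb E\max_n\Big\|\sum_{k\le n}\eta_kg_k\Big\|\le2\beta_{2,X}\big(\mathbb EN(\eta)^2\big)^{1/2}.$$
If $N(\eta)\le\alpha$ a.s., the right side is at most $2\beta_{2,X}\alpha$. $\square$

## Entropy bounds the transport cost on the line

This section supplies the coupling of one coordinate. Let $\rho(x)=(2\pi)^{-1/2}e^{-x^2/2}$, $\mathbf g(dx)=\rho(x)\,dx$, let $\Phi$ be the distribution function of $\mathbf g$, and for $\nu=h\,\mathbf g$ let $\mathrm{Ent}(\nu|\mathbf g)=\int h\log h\,d\mathbf g$ (with $0\log0=0$). For example, if $\nu$ is the normal law with mean $c$ and variance $1$, then $\log h(y)=cy-c^2/2$ and the entropy is $c^2/2$. The shift $y\mapsto y-c$ carries $\nu$ to $\mathbf g$ at quadratic cost $c^2$, exactly twice the entropy.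

**Lemma 5.** Let $\nu=h\,\mathbf g$ be a probability measure with bounded density $h$, and $F$ its distribution function. Put $\hat T(y)=\Phi^{-1}(F(y))$ if $F(y)\in(0,1)$ and $\hat T(y)=0$ otherwise. Then $\hat T$ carries $\nu$ to $\mathbf g$, and
$$\int|y-\hat T(y)|^2\,\nu(dy)\le2\,\mathrm{Ent}(\nu|\mathbf g).\tag{4}$$

This combines Talagrand's inequality $W_2(\nu,\mathbf g)^2\le2\,\mathrm{Ent}(\nu|\mathbf g)$ (GAFA 6 (1996), 587–600) with the optimality of the monotone coupling on $\mathbb R$ for the quadratic cost (Villani, *Topics in Optimal Transportation*, Thm 2.18). For bounded densities here is a direct proof.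

*Proof.* First we identify the image and an inverse map. $F$ is continuous, so for $u\in(0,1)$ the set $\{F\le u\}$ is a half-line $(-\infty,y_u]$ with $F(y_u)=u$. Thus $F$ is uniformly distributed under $\nu$, and $\hat T$ carries $\nu$ to $\mathbf g$. Let $T(x)=\inf\{y:F(y)\ge\Phi(x)\}$. This is finite and nondecreasing, and $F(T(x))=\Phi(x)$ by continuity. For $y$ with $F(y)\in(0,1)$, $T(\hat T(y))=\inf\{y':F(y')\ge F(y)\}\le y$, with strict inequality only if $F$ is constant on some nondegenerate interval $[y',y]$. Such $y$ lie in the countable union of the maximal nondegenerate intervals of constancy of $F$, each of which is $\nu$-null. So $T(\hat T(y))=y$ for $\nu$-a.e. $y$. Consequently $T$ carries $\mathbf g$ to $\nu$, and the left side of (4) equals $\int|T(x)-x|^2\,\mathbf g(dx)$. Also $\int T^2\,d\mathbf g=\int y^2\,\nu(dy)\le\|h\|_\infty<\infty$.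

Next we compute $h\circ T$. By Lebesgue's differentiation theorem $F'(y)=h(y)\rho(y)$ outside a Lebesgue-null set $Z$. Since $\nu(Z)=0$, $T(x)\notin Z$ for a.e. $x$. The monotone function $T$ is differentiable a.e. At a.e. $x$ the chain rule for $F\circ T=\Phi$ therefore gives $h(T(x))\rho(T(x))T'(x)=\rho(x)$. In particular $T'>0$ a.e., and, with $\log s\le s-1$,
$$\log h(T(x))=\tfrac12\big(T(x)^2-x^2\big)-\log T'(x)\ge\tfrac12\big(T(x)^2-x^2\big)+1-T'(x).\tag{5}$$

Finally we integrate $T'$ by parts, with an inequality. For a nondecreasing function, $\int_0^xT'\le T(x)-T(0)$ for $x>0$ and $\int_x^0T'\le T(0)-T(x)$ for $x<0$. Hence $x(T(x)-T(0))\ge|x|\,\big|\int_0^xT'\big|$ for all $x$. On the positive half-line Tonelli gives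
$$\int_0^\infty x\rho(x)\int_0^xT'(y)\,dy\,dx=\int_0^\infty T'(y)\int_y^\infty x\rho(x)\,dx\,dy=\int_0^\infty T'(y)\rho(y)\,dy,$$
and likewise on the negative half-line. As $\int x\,\mathbf g(dx)=0$, we get $\int xT\,d\mathbf g\ge\int T'\,d\mathbf g$, and the right side is finite. Integrating (5) against $\mathbf g$ and using $\int x^2d\mathbf g=1$,
$$\mathrm{Ent}(\nu|\mathbf g)=\int\log h(T)\,d\mathbf g\ge\tfrac12\int T^2d\mathbf g+\tfrac12-\int xT\,d\mathbf g=\tfrac12\int|T-x|^2\,d\mathbf g.\qquad\square$$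

## Gaussian systems conditioned on a rare event

**Lemma 6.** Let $X$ have $(\mathrm G_K)$, let $(\mathcal G_k,g_k,\xi_k)_{k\le n_0}$ be a Gaussian system, and let $\tau$ be a $(\mathcal G_k)$-stopping time with values in $\{0,\dots,n_0,\infty\}$. Let $A\in\mathcal G_{n_0}$ satisfy $A\subset\{\tau<\infty\}$ and $\mathbb P(A)>0$, with $N(\xi)\le\alpha$ and $S(\xi)\le\sigma$ on $A$, where $\alpha,\sigma>0$. Then
$$\mathbb E\big[\max_n\|f_n-f_{n\wedge\tau}\|\,\big|\,A\big]\le K\alpha+\sigma\sqrt{2\log\frac{\mathbb P(\tau<\infty)}{\mathbb P(A)}} .\tag{6}$$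

*Notation for the proof.* Let $B=\{\tau<\infty\}$, $w=1_A/\mathbb P(A)$, $Q=w\,\mathbb P=\mathbb P(\cdot|A)$, $w_k=\mathbb E[w|\mathcal G_k]$ (so $w_{n_0}=w$), $\mathcal H_k=\mathcal G_{k-1}\vee\sigma(g_k)\subset\mathcal G_k$, $v_k=\mathbb E[w|\mathcal H_k]=\mathbb E[w_k|\mathcal H_k]$, and $\psi(x)=x\log x$, $\psi(0)=0$. All these densities take values in $[0,1/\mathbb P(A)]$, where $\psi$ is bounded. If $v$ is one of them, a conditional expectation $\mathbb E[w|\mathcal E]$, then $Q(v=0)=\mathbb E[v1_{\{v=0\}}]=0$. Moreover $(\log v)^+\le\log\frac1{\mathbb P(A)}$ and $\mathbb E^Q(\log v)^-=\mathbb E[v(\log v)^-]\le1/e$. So all logarithms below are $Q$-integrable.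

**Step 1: the law of $g_k$ under $Q$.** We want the conditional law given $\mathcal G_{k-1}$, because $g_k$ will be corrected conditionally on the past. The $\sigma$-field $\mathcal H_k$ is generated by $\omega\mapsto(\omega,g_k(\omega))$ into $(\Omega\times\mathbb R,\mathcal G_{k-1}\otimes\mathcal B(\mathbb R))$. By Doob–Dynkin, $v_k=V_k(\cdot,g_k)$ with $V_k$ measurable for $\mathcal G_{k-1}\otimes\mathcal B(\mathbb R)$ and values in $[0,1/\mathbb P(A)]$. Under $\mathbb P$, $g_k$ is independent of $\mathcal G_{k-1}$, so for $G\in\mathcal G_{k-1}$ and Borel $C$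
$$Q(G\cap\{g_k\in C\})=\mathbb E[1_G1_C(g_k)v_k]=\mathbb E\Big[1_G\int_CV_k(\cdot,x)\,\mathbf g(dx)\Big].$$
By the same independence $w_{k-1}=\mathbb E[v_k|\mathcal G_{k-1}]=\int V_k(\cdot,x)\,\mathbf g(dx)$ a.s., and we choose this version of $w_{k-1}$. Define
$$\nu_k(\omega,dx)=\frac{V_k(\omega,x)}{w_{k-1}(\omega)}\,\mathbf g(dx)\ \text{ if }w_{k-1}(\omega)>0,\qquad\nu_k(\omega,\cdot)=\mathbf g\ \text{ otherwise.}$$
Where $w_{k-1}=0$, also $\int_CV_k\,d\mathbf g=0$. Therefore
$$\mathbb E^Q[1_G\nu_k(\cdot,C)]=\mathbb E[w_{k-1}1_G\nu_k(\cdot,C)]=\mathbb E\Big[1_G\int_CV_k\,d\mathbf g\Big]=Q(G\cap\{g_k\in C\}).$$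
So $\nu_k$ is the conditional law of $g_k$ given $\mathcal G_{k-1}$ under $Q$, and by a monotone class argument
$$\mathbb E^Q[\Psi(\cdot,g_k)\,|\,\mathcal G_{k-1}]=\int\Psi(\cdot,x)\,\nu_k(\cdot,dx)\qquad Q\text{-a.s.}\tag{7}$$
for all $\mathcal G_{k-1}\otimes\mathcal B(\mathbb R)$-measurable $\Psi$ for which $\Psi\ge0$ or $\Psi(\cdot,g_k)$ is $Q$-integrable. With $\Psi=\log(V_k/w_{k-1})$ we obtain, for $D_k:=\mathrm{Ent}(\nu_k|\mathbf g)$,
$$D_k=\mathbb E^Q\big[\log(v_k/w_{k-1})\,\big|\,\mathcal G_{k-1}\big]\qquad Q\text{-a.s.}$$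

**Step 2: the entropy spent after $\tau$.** We show
$$\sum_k\mathbb E^Q[1_{\{k>\tau\}}D_k]\le\log\frac{\mathbb P(B)}{\mathbb P(A)}.\tag{8}$$
The event $\{k>\tau\}=\{\tau\le k-1\}$ lies in $\mathcal G_{k-1}\subset\mathcal H_k$. Hence
$$\mathbb E^Q[1_{\{k>\tau\}}D_k]=\mathbb E^Q\big[1_{\{k>\tau\}}(\log v_k-\log w_{k-1})\big]=\mathbb E\big[1_{\{k>\tau\}}(\psi(v_k)-\psi(w_{k-1}))\big].$$
In the last equality the density $w$ was replaced by its conditional expectations given $\mathcal H_k$ and $\mathcal G_{k-1}$. Since $v_k=\mathbb E[w_k|\mathcal H_k]$ and $\psi$ is convex, conditional Jensen gives $\psi(v_k)\le\mathbb E[\psi(w_k)|\mathcal H_k]$, so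
$$\mathbb E^Q[1_{\{k>\tau\}}D_k]\le\mathbb E\big[1_{\{k>\tau\}}(\psi(w_k)-\psi(w_{k-1}))\big].$$
The sum over $k$ telescopes pointwise from $\tau$ to $n_0$:
$$\sum_k\mathbb E^Q[1_{\{k>\tau\}}D_k]\le\mathbb E[1_B\psi(w_{n_0})]-\mathbb E[1_B\psi(w_\tau)].$$
Because $A\subset B$, the first term is $\mathbb P(A)\,\psi(1/\mathbb P(A))=\log\frac1{\mathbb P(A)}$. For the second, $\mathbb E[1_Bw_\tau]=\sum_j\mathbb E[1_{\{\tau=j\}}w_j]=\sum_j\mathbb E[1_{\{\tau=j\}}w]=\mathbb E[1_Bw]=1$. So $w_\tau$ has mean $1/\mathbb P(B)$ under $\mathbb P(\cdot|B)$, and Jensen gives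
$$\mathbb E[1_B\psi(w_\tau)]\ge\mathbb P(B)\,\psi\big(1/\mathbb P(B)\big)=\log\frac1{\mathbb P(B)}.$$
Subtracting proves (8).

**Step 3: replacing $g_k$ by a $Q$-Gaussian $\hat g_k$.** Let $F_k(\omega,x)=\nu_k(\omega,(-\infty,x])$, which is jointly measurable, and put $\hat g_k=\Phi^{-1}(F_k(\cdot,g_k))$, with $\hat g_k=0$ where $F_k(\cdot,g_k)\notin(0,1)$. Then $\hat g_k$ is $\mathcal H_k$-measurable, hence $\mathcal G_k$-measurable. For each $\omega$ the measure $\nu_k(\omega,\cdot)$ has a bounded density with respect to $\mathbf g$, so Lemma 5 applies to it. By (7) and the first part of Lemma 5, the conditional law of $\hat g_k$ given $\mathcal G_{k-1}$ under $Q$ is $\mathbf g$. So under $Q$, $\hat g_k$ is standard normal and independent of $\mathcal G_{k-1}$. By (7) with $\Psi(\omega,x)=|x-\hat T_\omega(x)|^2$, where $\hat T_\omega$ is the map of Lemma 5 for $\nu_k(\omega,\cdot)$, and by (4),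
$$\mathbb E^Q\big[|g_k-\hat g_k|^2\,\big|\,\mathcal G_{k-1}\big]\le2D_k\qquad Q\text{-a.s.}\tag{9}$$

**Step 4: splitting the sum.** We estimate the Gaussian part by $(\mathrm G_K)$ and the error by entropy. Let $\eta_k=\xi_k1_{\{k>\tau\}}$; it is simple and $\mathcal G_{k-1}$-measurable. Then
$$f_n-f_{n\wedge\tau}=\sum_{k\le n}\eta_kg_k=\sum_{k\le n}\eta_k\hat g_k+\sum_{k\le n}\eta_k(g_k-\hat g_k).$$
By Step 3, $(\mathcal G_k,\hat g_k,\eta_k)$ is a Gaussian system under $Q$. Dropping terms of a Gaussian sum is a conditional expectation, so it does not increase the $L^2$-norm, and $N(\eta)\le N(\xi)\le\alpha$ $Q$-a.s. Property $(\mathrm G_K)$ on the space $(\Omega,Q)$ gives $\mathbb E^Q\max_n\|\sum_{k\le n}\eta_k\hat g_k\|\le K\alpha$.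

For the error, testing against $x^*$ with $\|x^*\|\le1$ and using Cauchy–Schwarz, for every $n$
$$\Big\|\sum_{k\le n}\eta_k(g_k-\hat g_k)\Big\|\le S(\xi)\Big(\sum_k1_{\{k>\tau\}}|g_k-\hat g_k|^2\Big)^{1/2}.$$
Here $S(\xi)\le\sigma$ $Q$-a.s. By Jensen for the square root, then (9) (recall $\{k>\tau\}\in\mathcal G_{k-1}$) and (8), the $Q$-expectation of the maximum over $n$ is at most
$$\sigma\Big(\sum_k\mathbb E^Q\big[1_{\{k>\tau\}}\cdot2D_k\big]\Big)^{1/2}\le\sigma\sqrt{2\log\frac{\mathbb P(B)}{\mathbb P(A)}} .$$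
Adding the two bounds gives (6). $\square$

## From elementary processes to Gaussian systems

We now express $M$, $N$ and $S$ through Gaussian systems along fine partitions. Let $\phi=\sum_{j=1}^J1_{(a_j,b_j]\times A_j}h_j\otimes x_j$, $T=\max_jb_j$, and let $e_1,\dots,e_d$ be an orthonormal basis of $\mathrm{span}\{h_j\}$. If the span is $\{0\}$, then $\phi=0$ and $M^*=N=S=0$, and there is nothing to prove. Let $\pi_m:0=t_0<\dots<t_L=T$ be nested partitions containing all $a_j,b_j$, with mesh tending to $0$. On $(t_{n-1},t_n]$ we have $\phi=\sum_ie_i\otimes x_{n,i}$ with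
$$x_{n,i}=\sum_j1_{(t_{n-1},t_n]\subset(a_j,b_j]}\,1_{A_j}\langle h_j,e_i\rangle x_j .$$
Only $j$ with $a_j\le t_{n-1}$ contribute, so $x_{n,i}$ is simple and $\mathcal F_{t_{n-1}}$-measurable, and $\|x_{n,i}\|\le R:=\sum_j\|h_j\|\|x_j\|$.

Order the indices $k=(n,i)$ lexicographically and put
$$g_{(n,i)}=\frac{(W_{t_n}-W_{t_{n-1}})e_i}{\sqrt{t_n-t_{n-1}}},\qquad\xi_{(n,i)}=\sqrt{t_n-t_{n-1}}\;x_{n,i},$$
$\mathcal G_0=\mathcal F_0$, $\mathcal G_{(n,i)}=\mathcal F_{t_{n-1}}\vee\sigma(g_{(n,1)},\dots,g_{(n,i)})$ for $i<d$, and $\mathcal G_{(n,d)}=\mathcal F_{t_n}$. For $c\in\mathbb R^d$ we have $\sum_ic_ig_{(n,i)}=(t_n-t_{n-1})^{-1/2}(W_{t_n}-W_{t_{n-1}})(\sum_ic_ie_i)$ a.s. This is normal with variance $|c|^2$ and independent of $\mathcal F_{t_{n-1}}$. By characteristic functions, $(g_{(n,1)},\dots,g_{(n,d)})$ is a standard Gaussian vector independent of $\mathcal F_{t_{n-1}}$. So we have a Gaussian system; denote its partial sums by $f_k^{(m)}$.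

The functions $u_{(n,i)}=(t_n-t_{n-1})^{-1/2}1_{(t_{n-1},t_n]}\otimes e_i$ are orthonormal in $L^2(\mathbb R_+;H)$ and $\phi=\sum_ku_k\otimes\xi_k$. Hence $N(\xi)=N$ and $S(\xi)=S$ for every $m$; both are simple and $\mathcal F_T$-measurable.

Summing over $i$, $f^{(m)}_{(n,d)}=M_{t_n}$ a.s. Let $f^{*m}=\max_k\|f_k^{(m)}\|$, $\Delta_m=\max_k\|\xi_kg_k\|$ and $\omega_m=\max_{n,i}|(W_{t_n}-W_{t_{n-1}})e_i|$. Uniform continuity on $[0,T]$ gives $\omega_m\to0$ a.s. We have $\|\xi_{(n,i)}g_{(n,i)}\|=\|x_{n,i}\|\,|(W_{t_n}-W_{t_{n-1}})e_i|$, so $\Delta_m\le R\,\omega_m$. Each $f^{(m)}_{(n,i)}$ differs from $M_{t_{n-1}}$ by at most $d$ such terms, so $|f^{*m}-\max_n\|M_{t_n}\||\le dR\,\omega_m$. Since $M$ has continuous paths and is constant after $T$,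
$$\Delta_m\to0,\qquad f^{*m}\to M^*\qquad\text{a.s.}\tag{10}$$

## The Gaussian tail: proof of Theorem 2

This is the conditioning argument started at time zero. Let $\tau=0$ and $A_m=\{f^{*m}>K\alpha+r,\ N\le\alpha,\ S\le\sigma\}\in\mathcal F_T$. If $\mathbb P(A_m)>0$, then on $A_m$ we have $\max_n\|f^{(m)}_n-f^{(m)}_0\|=f^{*m}>K\alpha+r$, so (6) gives
$$K\alpha+r\le K\alpha+\sigma\sqrt{2\log\frac1{\mathbb P(A_m)}},\qquad\text{that is,}\qquad\mathbb P(A_m)\le e^{-r^2/(2\sigma^2)} .$$
This is trivial if $\mathbb P(A_m)=0$. By (10), the indicator of the event in (3) is at most $\liminf_m1_{A_m}$ a.s., and Fatou's lemma gives (3). $\square$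

## A good-$\lambda$ inequality and the order $\sqrt p$: proof of Theorem 1

Part 1 is proved. For part 2, the random sizes of $N$ and $S$ are handled by comparing the levels $2\lambda$ and $\lambda$ of $M^*$.

**Step 1: the good-$\lambda$ inequality.** Let $a,b,\lambda>0$ with $Ka\le1$. Then
$$\mathbb P\big(M^*>2\lambda,\ N\le a\lambda,\ S\le b\lambda\big)\le\exp\Big(-\frac{(1-Ka)^2}{2b^2}\Big)\,\mathbb P(M^*\ge\lambda).\tag{11}$$
Let $\theta>0$, $\tau=\min\{k:\|f^{(m)}_k\|>\lambda\}$ with $\min\emptyset=\infty$, $B_m=\{\tau<\infty\}=\{f^{*m}>\lambda\}$, and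
$$A_m=\{f^{*m}>(2+\theta)\lambda,\ \Delta_m\le\theta\lambda,\ N\le a\lambda,\ S\le b\lambda\}\subset B_m .$$
On $A_m$ the value just before $\tau$ has norm at most $\lambda$, so $\|f_\tau^{(m)}\|\le\lambda+\Delta_m\le(1+\theta)\lambda$. At an index $n$ with $\|f_n^{(m)}\|>(2+\theta)\lambda$ we have $n\ge\tau$ by definition of $\tau$, then $n>\tau$, and $\|f_n^{(m)}-f_\tau^{(m)}\|>\lambda$. If $\mathbb P(A_m)>0$, Lemma 6 with $\alpha=a\lambda$, $\sigma=b\lambda$ gives
$$\lambda\le Ka\lambda+b\lambda\sqrt{2\log\frac{\mathbb P(B_m)}{\mathbb P(A_m)}} .$$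
As $1-Ka\ge0$, we may square, and
$$\mathbb P(A_m)\le e^{-(1-Ka)^2/(2b^2)}\,\mathbb P(B_m),$$
which is trivial if $\mathbb P(A_m)=0$. By (10), a.s.
$$\liminf_m1_{A_m}\ge1_{\{M^*>(2+\theta)\lambda,\,N\le a\lambda,\,S\le b\lambda\}},\qquad\limsup_m1_{B_m}\le1_{\{M^*\ge\lambda\}} .$$
Fatou's lemma on both sides (indicators are bounded by $1$), followed by $\theta\downarrow0$, gives (11).

**Step 2: choice of parameters.** We need a factor that beats $2^p$. Let $p\ge1$, $a=1/(2K)$ (recall $K>0$) and $b=(8(p+1)\log2)^{-1/2}$. Then the exponential factor in (11) is $e^{-1/(8b^2)}=2^{-p-1}$. Note that $a$ does not depend on $p$, and $b$ is of order $p^{-1/2}$. Hence for all $\lambda>0$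
$$\mathbb P(M^*>2\lambda)\le2^{-p-1}\,\mathbb P(M^*\ge\lambda)+\mathbb P(N>a\lambda)+\mathbb P(S>b\lambda).$$

**Step 3: integration.** Multiply by $2^pp\lambda^{p-1}$ and integrate over $\lambda>0$; the left side becomes $\mathbb E(M^*)^p$ and
$$\mathbb E(M^*)^p\le\tfrac12\,\mathbb E(M^*)^p+2^p\big(a^{-p}\,\mathbb EN^p+b^{-p}\,\mathbb ES^p\big).$$
Here $\mathbb E(M^*)^p<\infty$, because $M^*\le\sum_j2\|x_j\|\sup_{t\le T}|W_th_j|$, so the first term on the right can be absorbed. Taking $p$-th roots, with $(x^p+y^p)^{1/p}\le x+y$ and $2^{1+1/p}\le4$,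
$$\|M^*\|_{L^p}\le4\big(a^{-1}\|N\|_{L^p}+b^{-1}\|S\|_{L^p}\big)\le8K\|N\|_{L^p}+4\sqrt{16p\log2}\;\|S\|_{L^p},$$
since $p+1\le2p$. As $4\sqrt{16\log2}=16\sqrt{\log2}<14$, this is the first inequality in (1). The second follows from $S\le N$ and $\sqrt p\ge1$. For UMD $X$, part 1 allows $K=2\beta_{2,X}$, and then $C_{p,X}\le(16\beta_{2,X}+14)\sqrt p$. $\square$

## The class of spaces, sharpness, and $L^q$

*Proof of the equivalence in Theorem 3.* The implication from 1 to 3 is Theorem 1, whose proof works on any filtered space, for any $W$ and any $H$, with $C=8K+14$. The implication from 3 to 2 is trivial. For the implication from 2 to 1, we realize a given Gaussian system as a stochastic integral.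

**Step 1: a Brownian motion through the given $g_k$.** Let $(\mathcal G_k,g_k,\xi_k)_{k\le n_0}$ be a Gaussian system with $N(\xi)\le\alpha$ a.s. After enlarging the space, take standard Brownian bridges $b^1,\dots,b^{n_0}$ on $[0,1]$ and a Brownian motion $b^{n_0+1}$, independent of each other and of everything else. Put $W_0=0$,
$$W_t=W_{k-1}+(t-k+1)g_k+b^k_{t-k+1}\quad(k-1\le t\le k\le n_0),\qquad W_t=W_{n_0}+b^{n_0+1}_{t-n_0}\quad(t\ge n_0).$$
Since bridges vanish at time $1$, $W_k-W_{k-1}=g_k$.

**Step 2: the filtration.** For $t\in[k-1,k)$, $k\le n_0$, let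
$$\mathcal F_t=\mathcal G_{k-1}\vee\sigma(b^1,\dots,b^{k-1})\vee\sigma(W_s-W_{k-1}:k-1\le s\le t),$$
and for $t\ge n_0$ use the same formula with $k=n_0+1$. Within each interval $\mathcal F_t$ increases. For $t\in[k-1,k)$, $k\le n_0$, the increments $W_s-W_{k-1}$ are functions of $g_k$ and $b^k$, so $\mathcal F_t\subset\mathcal G_k\vee\sigma(b^1,\dots,b^k)=\mathcal F_k$. Hence this is a filtration. $W$ is adapted, because $W_{k-1}=g_1+\dots+g_{k-1}$ is $\mathcal G_{k-1}$-measurable.

**Step 3: $W$ is an $(\mathcal F_t)$-Brownian motion.** The pair $(g_k,b^k)$ is independent of $\mathcal F_{k-1}=\mathcal G_{k-1}\vee\sigma(b^1,\dots,b^{k-1})$, and an independent standard normal slope plus a bridge is a Brownian motion on $[0,1]$. So on $[k-1,k]$ the process $W-W_{k-1}$ is a Brownian motion independent of $\mathcal F_{k-1}$, and the same holds on $[n_0,\infty)$. Therefore, for $s<t$ in one of these intervals, $W_t-W_s$ is normal with variance $t-s$ and independent of $\mathcal F_s$. For general $s<t$, split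 at the integers in between: each piece is independent of the $\sigma$-field at its left end, which contains $\mathcal F_s$ and the earlier pieces. So the pieces and $\mathcal F_s$ are independent, and the variances add.

**Step 4: applying statement 2.** The process $\phi=\sum_k1_{(k-1,k]}\xi_k$ is elementary adapted with $H=\mathbb R$, as $\xi_k$ is simple and $\mathcal G_{k-1}\subset\mathcal F_{k-1}$. Moreover $\int_0^n\phi\,dW=f_n$ for $n\le n_0$. Since the functions $1_{(k-1,k]}$ are orthonormal in $L^2(\mathbb R_+)$, $\|\phi\|_\gamma=N(\xi)$. With $C_{p_0}$ the constant in statement 2,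
$$\mathbb E\max_n\|f_n\|\le\Big\|\sup_t\Big\|\int_0^t\phi\,dW\Big\|\Big\|_{L^{p_0}}\le C_{p_0}\|N(\xi)\|_{L^{p_0}}\le C_{p_0}\alpha .$$
So $(\mathrm G_K)$ holds with $K=C_{p_0}$. This proves the equivalence.

*Sharpness.* Let $H\ne\{0\}$ and $\phi=1_{(0,1]}h\otimes x$ with $\|h\|=\|x\|=1$. Then $N=S=1$ and $M^*\ge|W_1h|$, where $W_1h$ is standard normal; write $\gamma$ for a standard normal variable. Hence
$$C_{p,X}\ge(\mathbb E|\gamma|^p)^{1/p}=\sqrt2\,\Big(\frac{\Gamma(\frac{p+1}2)}{\sqrt\pi}\Big)^{1/p}.$$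
By Stirling's formula, the right side divided by $\sqrt p$ tends to $e^{-1/2}>0$ as $p\to\infty$. So the order $\sqrt p$ cannot be improved for any $X\ne\{0\}$. For the same $\phi$ and $\alpha=\sigma=1$, the conditions $N\le\alpha$ and $S\le\sigma$ hold surely, and
$$\mathbb P(M^*>K+r)\ge\mathbb P(|\gamma|>K+r)=e^{-(1+o(1))r^2/2}\qquad(r\to\infty).$$
A bound $e^{-cr^2/\sigma^2}$ with $c>\frac12$ would contradict this for large $r$. So the exponent in Theorem 2 cannot be improved. $\square$

*Proof of Corollary 4.* Fact (b), used only at the exponent $p=q$, is statement 2 of Theorem 3 for $X=L^q(\mu)$ with $p_0=q$ and constant at most $C'\sqrt q$; this constant does not depend on the filtered space. By the implication from 2 to 1, $L^q(\mu)$ has $(\mathrm G_K)$ with $K\le C'\sqrt q$. Inequality (1) together with $S\le N$ gives, for all $p\in[1,\infty)$,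
$$\|M^*\|_{L^p}\le\big(8C'\sqrt q+14\sqrt p\big)\|N\|_{L^p}.\qquad\square$$

For fixed $q\in(1,\infty)\setminus\{2\}$ this bounds $C_{p,L^q}$ by a multiple of $\sqrt p$ that does not depend on $p$, including all $p\ne q$, the exponents that facts (a) and (b) leave out. The corollary also includes $q=1$. UMD spaces are reflexive and an infinite-dimensional $L^1(\mu)$ is not, so the class of spaces in Theorem 3 is strictly larger than the class of UMD spaces.
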